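\title{Dominating functions over $L[r]$ from $\boldsymbol{\Delta}^1_1$-measurability for $\kappa$-Laver forcing}

\begin{abstract}
Let $\kappa$ be an uncountable regular cardinal with $\kappa^{<\kappa}=\kappa$, and let $\mathbb{L}_\kappa$ be the partial order of ${<}\kappa$-closed trees on $\kappa$ that split on a club above the stem. We prove that if every $\boldsymbol{\Delta}^1_1$ subset of the generalized Baire space $\kappa^\kappa$ is $\mathbb{L}_\kappa$-measurable, then for every $r\in\kappa^\kappa$ some $x\in\kappa^\kappa$ eventually dominates all functions in $\kappa^\kappa\cap L[r]$. The main tool is a boundedness lemma: if well-founded relations on $\kappa$ are assigned to the points of $\kappa^\kappa$ in a measurable way, then their ranks are bounded below $\kappa^+$ outside a small set. We apply it to canonical codes for levels of $L[r]$. The argument gives a more general non-covering theorem, works for every proper ${<}\kappa$-complete filter containing the tails in place of the club filter, and shows that the measurability hypothesis fails in $\kappa$-Cohen extensions of $L$.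
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work in ZFC. Throughout, $\kappa$ is an uncountable regular cardinal with $\kappa^{<\kappa}=\kappa$. For $s\in\kappa^{<\kappa}$ we write $|s|$ for the length (the domain) of $s$, and $s\subseteq t$ means that $t$ extends $s$. We fix a bijection $\Gamma:\kappa\times\kappa\to\kappa$ that belongs to $L$.

The \emph{generalized Baire space} is the set $\kappa^\kappa$ with the \emph{bounded topology}, whose basic open sets are $[s]=\{x\in\kappa^\kappa:s\subseteq x\}$ for $s\in\kappa^{<\kappa}$. Finite products carry the product topology. A subset $A$ of such a space $\mathcal{X}$ is $\boldsymbol{\Sigma}^1_1$ if it is the projection of a closed subset of $\mathcal{X}\times\kappa^\kappa$, and it is $\boldsymbol{\Delta}^1_1$ if both $A$ and $\mathcal{X}\setminus A$ are $\boldsymbol{\Sigma}^1_1$. The \emph{Borel} sets form the smallest family that contains the open sets and is closed under complements and unions of length at most $\kappa$.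

\begin{definition}\label{def:laver}
A \emph{tree} is a nonempty set $T\subseteq\kappa^{<\kappa}$ closed under initial segments. It is \emph{${<}\kappa$-closed} if the union of every $\subseteq$-increasing sequence of nodes of $T$ of length less than $\kappa$ is in $T$. Its set of \emph{branches} is $[T]=\{x\in\kappa^\kappa:x\upharpoonright\alpha\in T\text{ for all }\alpha<\kappa\}$, and for $t\in T$ we put $\operatorname{succ}_T(t)=\{\alpha<\kappa:t^\frown\langle\alpha\rangle\in T\}$. A \emph{$\kappa$-Laver tree} is a ${<}\kappa$-closed tree $T$ that has a \emph{stem} $s=\operatorname{stem}(T)$, the maximal node comparable with all nodes of $T$, such that $\operatorname{succ}_T(t)$ contains a club subset of $\kappa$ for every $t\in T$ with $s\subseteq t$. The $\kappa$-Laver trees, ordered by inclusion, form the partial order $\mathbb{L}_\kappa$.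
\end{definition}

\begin{definition}\label{def:ideal}
Let $\mathcal{N}$ be the family of all $X\subseteq\kappa^\kappa$ such that every $T\in\mathbb{L}_\kappa$ has a subtree $S\in\mathbb{L}_\kappa$ with $[S]\cap X=\varnothing$. Let $\mathcal{I}$ be the family of unions of at most $\kappa$ sets from $\mathcal{N}$. A set $A\subseteq\kappa^\kappa$ is \emph{$\mathbb{L}_\kappa$-measurable} if every $T\in\mathbb{L}_\kappa$ has a subtree $S\in\mathbb{L}_\kappa$ with $[S]\cap A\in\mathcal{I}$ or $[S]\setminus A\in\mathcal{I}$. The statement $\boldsymbol{\Delta}^1_1(\mathbb{L}_\kappa)$ says that every $\boldsymbol{\Delta}^1_1$ subset of $\kappa^\kappa$ is $\mathbb{L}_\kappa$-measurable.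
\end{definition}

These notions are a form of Baire category. The sets $[T]$ are the basic open sets of a topology in which $\mathcal{N}$ is the family of nowhere dense sets (Remark~\ref{rem:topology}). No $[T]$ lies in $\mathcal{I}$ (Lemma~\ref{lem:ideal}), so the two alternatives in the definition of measurability exclude each other, and a measurable set is one that can be made small or co-small by shrinking any given tree. All Borel sets are measurable (Proposition~\ref{prop:borel}), and all Borel sets are $\boldsymbol{\Delta}^1_1$ (Lemma~\ref{lem:sigma}); so $\boldsymbol{\Delta}^1_1$ is the next class for which one asks about measurability.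

For $x,y\in\kappa^\kappa$ write $y<^*x$ if there is $\alpha<\kappa$ with $y(\beta)<x(\beta)$ for all $\beta\ge\alpha$. For $r\in\kappa^\kappa$ let $L[r]$ be the constructible universe relative to $r$ (recalled in Section~\ref{sec:levels}). We say that $x$ is \emph{dominating over $L[r]$} if $y<^*x$ for every $y\in\kappa^\kappa\cap L[r]$. The following question is posed in \cite{FKK}.

\begin{quote}
\emph{Does $\boldsymbol{\Delta}^1_1(\mathbb{L}_\kappa)$ imply that for every $r\in\kappa^\kappa$ there is an $x$ which is dominating over $L[r]$?}
\end{quote}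

Domination and Laver trees are linked through the sets
\[
Q_f=\{x\in\kappa^\kappa: f\not<^*x\}\qquad(f\in\kappa^\kappa).
\]
Each $Q_f$ is in $\mathcal{N}$: in a given tree, keep above the stem only the successors $\alpha>f(|t|)$ of a node $t$; a club minus a bounded set still contains a club (Lemma~\ref{lem:Qf}). A function is dominating over $L[r]$ exactly when it avoids $Q_f$ for all $f\in\kappa^\kappa\cap L[r]$. So the question asks whether $\kappa^\kappa$ can be covered by the small sets $Q_f$ with index in $L[r]$.

Two extreme cases are immediate. If $\kappa^\kappa\cap L[r]=\{f_\alpha:\alpha<\kappa\}$ has size $\kappa$, then $x(\beta)=\sup_{\alpha<\beta}(f_\alpha(\beta)+1)$ is below $\kappa$ by regularity and is dominating over $L[r]$; no hypothesis is needed. If $V=L[r]$, then no $x$ is dominating, since $x\not<^*x$; a positive answer must then produce a non-measurable $\boldsymbol{\Delta}^1_1$ set. This is plausible: well-foundedness and first-order truth are Borel conditions on structures with universe $\kappa$ (Lemma~\ref{lem:struct}), so $\boldsymbol{\Delta}^1_1$ sets can speak about the levels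 of $L[r]$ of size $\kappa$ and their canonical well-order. One therefore guesses that the answer is yes. The difficulty lies between the extremes. The direct way to build a non-measurable set is to diagonalize against all trees along a well-order, and when $V\ne L[r]$ the well-order of $L[r]$ need not list all trees. Our proof does not diagonalize against trees.

\begin{theorem}\label{thm:dom}
Assume $\boldsymbol{\Delta}^1_1(\mathbb{L}_\kappa)$. Then for every $r\in\kappa^\kappa$ there is an $x\in\kappa^\kappa$ which is dominating over $L[r]$. Moreover, $\{x:x\text{ is not dominating over }L[r]\}\in\mathcal{N}$.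
\end{theorem}

The special form of the sets $Q_f$ plays no role in the covering argument, which proves the following stronger statement.

\begin{theorem}\label{thm:cover}
Assume $\boldsymbol{\Delta}^1_1(\mathbb{L}_\kappa)$. Let $r\in\kappa^\kappa$, and let $B\subseteq\kappa^\kappa\times\kappa^\kappa$ be a $\boldsymbol{\Delta}^1_1$ set such that $B_f=\{x:(x,f)\in B\}\in\mathcal{I}$ for every $f\in\kappa^\kappa\cap L[r]$. Then for every $T\in\mathbb{L}_\kappa$,
\[
[T]\setminus\bigcup_{f\in\kappa^\kappa\cap L[r]}B_f\notin\mathcal{I}.
\]
\end{theorem}

A filter $F$ on $\kappa$ is \emph{${<}\kappa$-complete} if it is closed under intersections of fewer than $\kappa$ members. Let $\mathbb{L}_F$ be defined as $\mathbb{L}_\kappa$, with ``$\operatorname{succ}_T(t)\in F$'' in place of ``$\operatorname{succ}_T(t)$ contains a club''; Definition~\ref{def:ideal} applied to $\mathbb{L}_F$ gives the derived notions.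

\begin{theorem}\label{thm:filter}
Let $F$ be a proper ${<}\kappa$-complete filter on $\kappa$ that contains all tails $\{\alpha:\alpha>\gamma\}$, $\gamma<\kappa$. Theorems~\ref{thm:dom} and~\ref{thm:cover} remain true if $\mathbb{L}_\kappa$ is replaced by $\mathbb{L}_F$, in their statements and in the definitions of $\mathcal{N}$, $\mathcal{I}$ and measurability.
\end{theorem}

For the next statement, $D\subseteq\kappa^{<\kappa}$ is \emph{dense} if every $s\in\kappa^{<\kappa}$ has an extension in $D$; when $\kappa^{<\kappa}\in L[r]$, we call $c\in\kappa^\kappa$ \emph{$\kappa$-Cohen over $L[r]$} if $c$ has an initial segment in every dense $D\in L[r]$.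

\begin{corollary}\label{cor:cohen}
Assume $\boldsymbol{\Delta}^1_1(\mathbb{L}_\kappa)$, and let $L[r]$ contain a bijection $e:\kappa\to\kappa^{<\kappa}$, with $\kappa^{<\kappa}$ computed in $V$. Let $\langle S_i:i<\kappa\rangle$ be a partition of $\kappa$ into stationary sets, and for $x\in\kappa^\kappa$ let $c_x(\beta)$ be the $i$ with $x(\beta)\in S_i$. Then for every $T\in\mathbb{L}_\kappa$, the set of $x\in[T]$ with the following two properties is not in $\mathcal{I}$:
\begin{enumerate}
\item[(1)] for every sequence $\langle C_s:s\in\kappa^{<\kappa}\rangle\in L[r]$ of clubs, $x(\beta)\in C_{x\upharpoonright\beta}$ for all sufficiently large $\beta$ (so $x$ is dominating over $L[r]$);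
\item[(2)] $c_x$ is $\kappa$-Cohen over $L[r]$.
\end{enumerate}
\end{corollary}

\begin{corollary}\label{cor:add}
Let $\kappa$ be regular and uncountable in $L$, let $\mu$ be any cardinal of $L$, and let $G$ be $\mathrm{Add}(\kappa,\mu)^L$-generic over $L$. Then $\boldsymbol{\Delta}^1_1(\mathbb{L}_\kappa)$ fails in $L[G]$.
\end{corollary}

We make no claim about the converse of Theorem~\ref{thm:dom}, that is, about whether dominating functions over all $L[r]$ suffice for $\boldsymbol{\Delta}^1_1(\mathbb{L}_\kappa)$.

\section{The idea: bounding ranks}\label{sec:idea}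

Suppose that no $x$ is dominating over $L[r]$. Then every $x$ lies in $Q_f$ for some $f\in L[r]$, and we can measure how late such an $f$ is constructed: let $\delta_x$ be (essentially) the least $\delta$ such that $x\in Q_f$ for some $f\in L_\delta[r]$. A condensation argument gives $\delta_x<\kappa^+$. For fixed $\delta<\kappa^+$, the set $\{x:\delta_x\le\delta\}$ is covered by the at most $\kappa$ sets $Q_f$ with $f\in L_\delta[r]$, so it is in $\mathcal{I}$. If we can show that $\{x:\delta_x>\delta\}\in\mathcal{I}$ for a single $\delta<\kappa^+$, then $\kappa^\kappa\in\mathcal{I}$, which is false. The task is to derive a bound on an ordinal-valued function from the measurability of sets. To this end we present the ordinal $\delta_x$ as the rank of a well-founded relation $h(x)$ on $\kappa$; the function $h$ is then described by the $\kappa$ many sets $\{x:\zeta\in h(x)\}$, $\zeta\in\kappa\times\kappa$, to which the hypothesis can be applied.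

Let $E$ be a binary relation on a nonempty set $Z$; we write $\nu\mathrel{E}\mu$ for $(\nu,\mu)\in E$. It is \emph{well-founded} if there is no sequence $\langle\mu_n:n<\omega\rangle$ with $\mu_{n+1}\mathrel{E}\mu_n$ for all $n$. In that case recursion defines
\[
\operatorname{rk}_E(\mu)=\sup\{\operatorname{rk}_E(\nu)+1:\nu\mathrel{E}\mu\},\qquad \operatorname{rk}(E)=\sup_{\mu\in Z}\,(\operatorname{rk}_E(\mu)+1).
\]
We use two facts.
\begin{enumerate}
\item[(R1)] \emph{The range of $\operatorname{rk}_E$ is the ordinal $\operatorname{rk}(E)$; hence $\operatorname{rk}(E)<\kappa^+$ if $|Z|\le\kappa$.} Given $\gamma<\operatorname{rk}(E)$, take $\mu$ of least rank among the elements of rank at least $\gamma$. If $\operatorname{rk}_E(\mu)>\gamma$, some $\nu\mathrel{E}\mu$ would have $\gamma\le\operatorname{rk}_E(\nu)<\operatorname{rk}_E(\mu)$. So $\operatorname{rk}_E(\mu)=\gamma$.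
\item[(R2)] \emph{If $\rho:Z\to\delta$ satisfies $\rho(\nu)<\rho(\mu)$ whenever $\nu\mathrel{E}\mu$, then $\operatorname{rk}(E)\le\delta$.} By induction along $E$, $\operatorname{rk}_E(\mu)\le\rho(\mu)<\delta$.
\end{enumerate}

Let $h$ assign to each $x\in\kappa^\kappa$ a well-founded relation $h(x)$ on $\kappa$, and put $H_\zeta=\{x:\zeta\in h(x)\}$. Each rank $\operatorname{rk}(h(x))$ is below $\kappa^+$, but there are $2^\kappa\ge\kappa^+$ points $x$, so counting gives no common bound. The mechanism that does give one is already visible when all $H_\zeta$ are open: all the relations $h(x)$ can be mapped into a single well-founded relation on a set of size $\kappa$.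

\begin{proposition}\label{prop:open}
If every $H_\zeta$ is open in the bounded topology, then there is $\delta^*<\kappa^+$ with $\operatorname{rk}(h(x))\le\delta^*$ for all $x\in\kappa^\kappa$.
\end{proposition}

\begin{proof}
On $\kappa^{<\kappa}\times\kappa$ define $(s',\mu')\lhd(s,\mu)$ if $s\subseteq s'$ and $[s']\subseteq H_{(\mu',\mu)}$. In words: the longer node $s'$ already guarantees that $\mu'$ lies below $\mu$ in $h(x)$.

Suppose that $(s_{n+1},\mu_{n+1})\lhd(s_n,\mu_n)$ for all $n<\omega$. Then $\bigcup_ns_n\in\kappa^{<\kappa}$, and any $x$ extending it lies in $[s_{n+1}]\subseteq H_{(\mu_{n+1},\mu_n)}$ for all $n$, so $h(x)$ is not well-founded. Hence $\lhd$ is well-founded, and $\delta^*=\operatorname{rk}(\lhd)<\kappa^+$ by (R1), since $|\kappa^{<\kappa}\times\kappa|=\kappa$.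

Fix $x$ and put $\rho_x(\mu)=\min\{\operatorname{rk}_\lhd(x\upharpoonright\alpha,\mu):\alpha<\kappa\}<\delta^*$. Let $(\mu',\mu)\in h(x)$, and let $\alpha$ attain the minimum for $\mu$. Since $H_{(\mu',\mu)}$ is open and contains $x$, there is $\alpha'\ge\alpha$ with $[x\upharpoonright\alpha']\subseteq H_{(\mu',\mu)}$. Then $(x\upharpoonright\alpha',\mu')\lhd(x\upharpoonright\alpha,\mu)$, and so $\rho_x(\mu')\le\operatorname{rk}_\lhd(x\upharpoonright\alpha',\mu')<\rho_x(\mu)$. By (R2), $\operatorname{rk}(h(x))\le\delta^*$.
\end{proof}

\begin{example}\label{ex:open}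
Let $h(x)=\{(\mu',\mu):\mu'<\mu<x(0)\}$. Then $(s',\mu')\lhd(s,\mu)$ holds if and only if $s\subseteq s'$, $s'\ne\varnothing$ and $\mu'<\mu<s'(0)$. For $s\neq\varnothing$, induction on $\mu$ gives $\operatorname{rk}_\lhd(s,\mu)=\mu$ if $\mu<s(0)$, while $(s,\mu)$ has no predecessor if $\mu\ge s(0)$. For the empty node, $\operatorname{rk}_\lhd(\varnothing,\mu)=\sup_{\mu'<\mu}(\mu'+1)=\mu$. So $\delta^*=\kappa$, and $\rho_x(\mu)$ equals $\mu$ for $\mu<x(0)$ and $0$ otherwise, which is exactly $\operatorname{rk}_{h(x)}(\mu)$.
\end{example}

When the sets $H_\zeta$ are only measurable, nodes must be replaced by trees, and ``$[s']\subseteq H$'' by ``$[S']\setminus H\in\mathcal{I}$''. Two problems arise. The partial order of all trees is too large for (R1), so we need $\kappa$ trees that decide all $H_\zeta$ for most $x$. And to refute an infinite descending chain we need a point that lies in all trees of the chain and avoids countably many small sets. Section~\ref{sec:trees} supplies both, and Section~\ref{sec:bound} proves the boundedness lemma. Sections~\ref{sec:sigma} to~\ref{sec:h} construct $h$ with $\operatorname{rk}(h(x))=\delta_x$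 and all $H_\zeta$ in $\boldsymbol{\Delta}^1_1$.

\section{Laver trees and the ideal $\mathcal{I}$}\label{sec:trees}

We prove Theorems~\ref{thm:dom}--\ref{thm:filter} together. From now to the end of Section~\ref{sec:main}, $F$ is a fixed proper ${<}\kappa$-complete filter on $\kappa$ containing all tails; $\mathbb{L}=\mathbb{L}_F$; and $\mathcal{N}$, $\mathcal{I}$ and ``measurable'' refer to $\mathbb{L}$. The club filter, which consists of the sets that contain a club, is such a filter: clubs are nonempty, tails are clubs, and the intersection of fewer than $\kappa$ clubs is a club because $\kappa$ is regular and uncountable. For this filter $\mathbb{L}=\mathbb{L}_\kappa$. Every member of $F$ meets every tail, as $F$ is proper; so it is unbounded, and in particular has at least two elements.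

Members of $\mathbb{L}$ are called \emph{conditions}, and $S\le T$ means $S\subseteq T$. Two conditions are \emph{compatible} if some condition is contained in both; an \emph{antichain} is a set of pairwise incompatible conditions; $\mathcal{D}\subseteq\mathbb{L}$ is \emph{dense below $T$} if every $T'\le T$ has an extension $S\le T'$ in $\mathcal{D}$. For $t\in T$ let $T\upharpoonright t$ be the tree of nodes of $T$ comparable with $t$. Each $[T]$ is closed in the bounded topology: if $x\upharpoonright\alpha\notin T$, then $[x\upharpoonright\alpha]\cap[T]=\varnothing$.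

Stems are recognized by the following observation.
\begin{equation}\label{eq:split}
\begin{gathered}
\text{If $t\in T$ has two distinct immediate successors in $T$, then no $u\supsetneq t$}\\
\text{is comparable with all nodes of $T$.}
\end{gathered}
\end{equation}
Indeed, both successors would have to equal $u\upharpoonright(|t|+1)$. Consequently, if $T$ is a ${<}\kappa$-closed tree, $s\in T$ is comparable with all nodes, and $\operatorname{succ}_T(t)\in F$ for all $t\in T$ extending $s$, then $T$ is a condition with stem $s$. The full tree $\kappa^{<\kappa}$ is the largest condition. If $T$ is a condition and $t\in T$ extends the stem, then $t$ has extensions in $T$ of every length $\gamma$ with $|t|\le\gamma<\kappa$: choose any element of the successor set at successor steps, and take unions at limit steps.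

\begin{lemma}\label{lem:trees}
\begin{enumerate}
\item[(a)] Let $0<\lambda<\kappa$, let $T_i$ $(i<\lambda)$ be conditions, and let $s\in\bigcap_iT_i$ extend all stems $\operatorname{stem}(T_i)$. Then $(\bigcap_iT_i)\upharpoonright s$ is a condition with stem $s$.
\item[(b)] Antichains have size at most $\kappa$. If $x\in[S]\cap[S']$ and $x\upharpoonright\alpha$ extends the stems of the conditions $S$ and $S'$, then $(S\cap S')\upharpoonright(x\upharpoonright\alpha)$ is a condition with branch $x$.
\item[(c)] If $S\le T$, then $\operatorname{stem}(T)\subseteq\operatorname{stem}(S)$. If $\lambda<\kappa$ is a limit ordinal and $\langle T_i:i<\lambda\rangle$ is a decreasing sequence of conditions, then there is a condition $T_\lambda\subseteq\bigcap_iT_i$ with stem $\bigcup_i\operatorname{stem}(T_i)$.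
\item[(d)] Let $T$ be a condition with stem $s$, and let $\vec C=\langle C_t:t\in\kappa^{<\kappa}\rangle$ be a sequence of members of $F$. Then
\[
T^{\vec C}=\{t\in T:t(\beta)\in C_{t\upharpoonright\beta}\text{ whenever }|s|\le\beta<|t|\}
\]
is a condition, and $x(\beta)\in C_{x\upharpoonright\beta}$ for all $x\in[T^{\vec C}]$ and $\beta\ge|s|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $T=(\bigcap_iT_i)\upharpoonright s$. It is a tree containing $s$, and all of its nodes are comparable with $s$. The union of an increasing sequence of fewer than $\kappa$ nodes of $T$ is in every $T_i$; it is an initial segment of $s$ if all the nodes are, and it extends $s$ otherwise. If $s\subseteq t\in T$, then $t$ extends the stem of each $T_i$, and $\operatorname{succ}_T(t)=\bigcap_{i<\lambda}\operatorname{succ}_{T_i}(t)\in F$ by ${<}\kappa$-completeness.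

(b) By (a) with $\lambda=2$, two conditions with the same stem are compatible. So the members of an antichain have distinct stems, and there are only $\kappa^{<\kappa}=\kappa$ possible stems. The second statement is (a) with $s=x\upharpoonright\alpha$; all initial segments of $x$ lie in $S\cap S'$ and are comparable with $s$.

(c) The node $\operatorname{stem}(S)$ lies in $T$, so it is comparable with $\operatorname{stem}(T)$; it has two immediate successors in $S\subseteq T$, so by \eqref{eq:split} it is not properly extended by $\operatorname{stem}(T)$. For the second statement, the stems increase, and $s=\bigcup_i\operatorname{stem}(T_i)$ has length below $\kappa$ by regularity. For each $j$, the nodes $\operatorname{stem}(T_i)$ with $j\le i<\lambda$ lie in $T_j$, so their union $s$ is in $T_j$ because $T_j$ is ${<}\kappa$-closed. Apply (a).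

(d) The defining requirement at $\beta$ depends only on $t\upharpoonright(\beta+1)$, so it passes to initial segments and to unions of increasing sequences. Thus $T^{\vec C}$ is a ${<}\kappa$-closed tree containing $s$, all of its nodes are comparable with $s$, and for $s\subseteq t\in T^{\vec C}$ the successor set is $\operatorname{succ}_T(t)\cap C_t\in F$. The last statement follows by applying the definition to $t=x\upharpoonright(\beta+1)$.
\end{proof}

\begin{lemma}\label{lem:Qf}
For every $f\in\kappa^\kappa$, the set $Q_f=\{x:f\not<^*x\}$ is in $\mathcal{N}$. In particular $\{f\}\in\mathcal{N}$.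
\end{lemma}

\begin{proof}
Let $C_t=\{\alpha:\alpha>f(|t|)\}\in F$. Given $T$, every $x\in[T^{\vec C}]$ satisfies $x(\beta)>f(\beta)$ for $\beta\ge|\operatorname{stem}(T)|$, so $[T^{\vec C}]\cap Q_f=\varnothing$. Finally $f\in Q_f$, and $\mathcal{N}$ is closed under subsets.
\end{proof}

The next lemma is the way in which the bound on antichains is used: $\kappa$ conditions from a dense set cover everything up to a set in $\mathcal{N}$.

\begin{lemma}\label{lem:antichain}
Let $\mathcal{D}$ be dense below $T$. Then there is $\mathcal{A}\subseteq\mathcal{D}$ with $|\mathcal{A}|\le\kappa$ and $U=[T]\setminus\bigcup_{S\in\mathcal{A}}[S]\in\mathcal{N}$. The set $U$ is Borel.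
\end{lemma}

\begin{proof}
By Zorn's lemma let $\mathcal{A}$ be maximal among the antichains contained in $\{S\in\mathcal{D}:S\le T\}$. Then $|\mathcal{A}|\le\kappa$ by Lemma~\ref{lem:trees}(b), and $U$ is Borel since $[T]$ and all $[S]$ are closed. Let $T'$ be any condition. If $[T']\cap[T]=\varnothing$, then $[T']\cap U=\varnothing$. Otherwise Lemma~\ref{lem:trees}(b) gives a common extension of $T'$ and $T$, and below it density gives $S'\in\mathcal{D}$ with $S'\le T'$ and $S'\le T$. By maximality $S'$ is compatible with some $S\in\mathcal{A}$. A common extension $T''$ of $S'$ and $S$ satisfies $T''\le T'$ and $[T'']\subseteq[S]$, so $[T'']\cap U=\varnothing$.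
\end{proof}

\begin{lemma}\label{lem:ideal}
\begin{enumerate}
\item[(a)] $\mathcal{I}$ is closed under subsets and under unions of length at most $\kappa$.
\item[(b)] $[T]\notin\mathcal{I}$ for every condition $T$.
\item[(c)] Every $X\in\mathcal{I}$ is contained in a Borel set that belongs to $\mathcal{I}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $X\subseteq\bigcup_iX_i$ with $X_i\in\mathcal{N}$, then $X=\bigcup_i(X\cap X_i)$ and $X\cap X_i\in\mathcal{N}$. A union of $\kappa$ unions of length $\kappa$ is a union of length $\kappa$.

(b) Let $X_i\in\mathcal{N}$ for $i<\kappa$. We build a decreasing sequence of conditions $S_i$ $(i<\kappa)$ with $S_0=T$. Given $S_i$, choose $S'\le S_i$ with $[S']\cap X_i=\varnothing$, let $t$ be an immediate successor of $\operatorname{stem}(S')$ in $S'$, and put $S_{i+1}=S'\upharpoonright t$; by Lemma~\ref{lem:trees}(a),(c) this is a condition whose stem $t$ properly extends $\operatorname{stem}(S_i)$. At limit steps use Lemma~\ref{lem:trees}(c). The stems grow strictly $\kappa$ times, so $x=\bigcup_i\operatorname{stem}(S_i)\in\kappa^\kappa$. For $\alpha,j<\kappa$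 there is $i\ge j$ with $x\upharpoonright\alpha\subseteq\operatorname{stem}(S_i)\in S_i\subseteq S_j$. Hence $x\in\bigcap_j[S_j]\subseteq[T]\setminus\bigcup_iX_i$.

(c) Let $X=\bigcup_{i<\kappa}X_i$ with $X_i\in\mathcal{N}$. The set of $S$ with $[S]\cap X_i=\varnothing$ is dense below $\kappa^{<\kappa}$. Lemma~\ref{lem:antichain} gives a Borel set $U_i\in\mathcal{N}$ whose complement is a union of such sets $[S]$, so $X_i\subseteq U_i$. Take $\bigcup_iU_i$.
\end{proof}

\begin{remark}\label{rem:topology}
By Lemma~\ref{lem:trees}(b), $[S]\cap[S']$ is a union of sets $[T]$, so the sets $[T]$ form a base of a topology on $\kappa^\kappa$; they are nonempty by Lemma~\ref{lem:ideal}(b). A set $X$ is nowhere dense in this topology if and only if each $[T]$ contains some $[S]$ disjoint from $X$; replacing $S$ by a common extension of $S$ and $T$, we see that this means $X\in\mathcal{N}$. Lemma~\ref{lem:ideal}(b) is the Baire category theorem for $\kappa$ many nowhere dense sets.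
\end{remark}

The following fact is not needed later; it locates the hypothesis $\boldsymbol{\Delta}^1_1(\mathbb{L}_\kappa)$.

\begin{proposition}\label{prop:borel}
Every Borel subset of $\kappa^\kappa$ is measurable.
\end{proposition}

\begin{proof}
The definition of measurability is symmetric in $A$ and its complement. Let $A$ be open and let $T$ be a condition. Either $[T]\cap A=\varnothing$, or there are $x\in[T]\cap A$ and $\alpha\ge|\operatorname{stem}(T)|$ with $[x\upharpoonright\alpha]\subseteq A$, and then $[T\upharpoonright(x\upharpoonright\alpha)]\setminus A=\varnothing$. Let $A=\bigcup_{i<\kappa}A_i$ with all $A_i$ measurable. If $[S]\setminus A_i\in\mathcal{I}$ for some $S\le T$ and some $i$, then $[S]\setminus A\in\mathcal{I}$. Otherwise, for each $i$ the set of $S$ with $[S]\cap A_i\in\mathcal{I}$ is dense below $T$; with $\mathcal{A}$ and $U$ from Lemma~\ref{lem:antichain}, $[T]\cap A_i\subseteq U\cup\bigcup_{S\in\mathcal{A}}([S]\cap A_i)\in\mathcal{I}$. Then $[T]\cap A\in\mathcal{I}$.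
\end{proof}

\section{The boundedness lemma}\label{sec:bound}

\begin{lemma}\label{lem:bound}
Let $h:\kappa^\kappa\to\mathcal{P}(\kappa\times\kappa)$ be such that every $h(x)$ is well-founded and, for every $\zeta\in\kappa\times\kappa$, the set $H_\zeta=\{x:\zeta\in h(x)\}$ is measurable. Then there is $\delta^*<\kappa^+$ with $\{x:\operatorname{rk}(h(x))>\delta^*\}\in\mathcal{I}$.
\end{lemma}

\begin{proof}
\emph{Step 1: $\kappa$ conditions that decide $h$.} By measurability, the set $\mathcal{D}_\zeta$ of conditions $S$ with $[S]\cap H_\zeta\in\mathcal{I}$ or $[S]\setminus H_\zeta\in\mathcal{I}$ is dense below $\kappa^{<\kappa}$. Lemma~\ref{lem:antichain} gives $\mathcal{A}_\zeta\subseteq\mathcal{D}_\zeta$ of size at most $\kappa$ with $U_\zeta=\kappa^\kappa\setminus\bigcup_{S\in\mathcal{A}_\zeta}[S]\in\mathcal{N}$. For $S\in\mathcal{A}_\zeta$ let $Y_{\zeta,S}$ be one of the sets $[S]\cap H_\zeta$, $[S]\setminus H_\zeta$ that belongs to $\mathcal{I}$. The exceptional set will be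
\[
Y=\bigcup_\zeta U_\zeta\ \cup\ \bigcup_\zeta\bigcup_{S\in\mathcal{A}_\zeta}Y_{\zeta,S}\in\mathcal{I}.
\]
It has the following property.
\begin{equation}\label{eq:decide}
\text{If $x\notin Y$ and $\zeta\in h(x)$, then $x\in[S^*]$ and $[S^*]\setminus H_\zeta\in\mathcal{I}$ for some $S^*\in\mathcal{A}_\zeta$.}
\end{equation}
Indeed, $x\notin U_\zeta$ gives $S^*\in\mathcal{A}_\zeta$ with $x\in[S^*]$. Since $x\in[S^*]\cap H_\zeta$ and $x\notin Y_{\zeta,S^*}$, the set $Y_{\zeta,S^*}$ must be $[S^*]\setminus H_\zeta$.

In Proposition~\ref{prop:open}, two nodes along $x$ have a common extension along $x$, namely the longer one. To have the same for trees we close under intersections. Let $\mathcal{S}_0=\{\kappa^{<\kappa}\}\cup\bigcup_\zeta\mathcal{A}_\zeta$; let $\mathcal{S}_{n+1}$ consist of $\mathcal{S}_n$ and all trees $(S\cap S')\upharpoonright t$ with $S,S'\in\mathcal{S}_n$ and $t\in S\cap S'$ extending both stems; and let $\mathcal{S}=\bigcup_n\mathcal{S}_n$. By Lemma~\ref{lem:trees}(a) all members of $\mathcal{S}$ are conditions, and $|\mathcal{S}|\le\kappa$, since there are $\kappa^{<\kappa}=\kappa$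 choices for $t$ at each step.

\emph{Step 2: one well-founded relation.} On $\mathcal{S}\times\kappa$ define
\[
(S',\mu')\lhd(S,\mu)\quad\Longleftrightarrow\quad S'\subseteq S\ \text{ and }\ [S']\setminus H_{(\mu',\mu)}\in\mathcal{I}.
\]
Suppose that $(S_{n+1},\mu_{n+1})\lhd(S_n,\mu_n)$ for all $n<\omega$. As $\omega<\kappa$, Lemma~\ref{lem:trees}(c) gives a condition $S_\omega\subseteq\bigcap_nS_n$. The set $\bigcup_n([S_{n+1}]\setminus H_{(\mu_{n+1},\mu_n)})$ is in $\mathcal{I}$, so by Lemma~\ref{lem:ideal}(a),(b) some $x\in[S_\omega]$ avoids it. Since $x\in[S_{n+1}]$, we get $(\mu_{n+1},\mu_n)\in h(x)$ for all $n$, and this contradicts the well-foundedness of $h(x)$. (This $x$ may lie in $Y$; here we use that $h(x)$ is well-founded for every $x$.) So $\lhd$ is well-founded, and $\delta^*=\operatorname{rk}(\lhd)<\kappa^+$ by (R1).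

\emph{Step 3: comparing ranks.} Let $x\notin Y$ and define
\[
\rho_x(\mu)=\min\{\operatorname{rk}_\lhd(S,\mu):S\in\mathcal{S},\ x\in[S]\}<\delta^*;
\]
the set is nonempty because $\kappa^{<\kappa}\in\mathcal{S}$. Let $\zeta=(\mu',\mu)\in h(x)$, let $S$ attain the minimum for $\mu$, and take $S^*$ as in \eqref{eq:decide}. Choose $\alpha$ such that $x\upharpoonright\alpha$ extends the stems of $S$ and $S^*$, and put $S'=(S\cap S^*)\upharpoonright(x\upharpoonright\alpha)$. Then $S'\in\mathcal{S}$, $x\in[S']$, $S'\subseteq S$, and $[S']\setminus H_\zeta\subseteq[S^*]\setminus H_\zeta\in\mathcal{I}$. So $(S',\mu')\lhd(S,\mu)$, and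
\[
\rho_x(\mu')\le\operatorname{rk}_\lhd(S',\mu')<\operatorname{rk}_\lhd(S,\mu)=\rho_x(\mu).
\]
By (R2), $\operatorname{rk}(h(x))\le\delta^*$. Hence $\{x:\operatorname{rk}(h(x))>\delta^*\}\subseteq Y\in\mathcal{I}$.
\end{proof}

\begin{remark}[The exceptional set is needed]\label{rem:exception}
Let $w_x=\{(\mu,\nu):x(\Gamma(\mu,\nu))\ne0\}$, let $W$ be the set of $x$ with $w_x$ well-founded, and let $h(x)=w_x$ for $x\in W$ and $h(x)=\varnothing$ otherwise. Every relation on $\kappa$ is some $w_x$, so the ranks of the $h(x)$ are unbounded in $\kappa^+$. But $W\in\mathcal{N}$: given $T$, pick $\mu$ with $\gamma=\Gamma(\mu,\mu)\ge|\operatorname{stem}(T)|$ and $t\in T$ of length $\gamma+1$ with $t(\gamma)\ne0$; then $(\mu,\mu)\in w_x$ for all $x\in[T\upharpoonright t]$. So each $H_\zeta\subseteq W$ is measurable.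
\end{remark}

\begin{example}[Measurability is needed]\label{ex:ch}
Assume $2^\kappa=\kappa^+$, enumerate $\kappa^\kappa=\{x_\xi:\xi<\kappa^+\}$ without repetition, and let $h(x_\xi)$ be a strict well-order of $\kappa$ of type $\kappa+\xi$, so that its rank is at least $\xi$. For $\delta<\kappa^+$ the set $\{x:\operatorname{rk}(h(x))\le\delta\}$ has at most $\kappa$ elements, so it is in $\mathcal{I}$ by Lemma~\ref{lem:Qf}, and its complement is not. By Lemma~\ref{lem:bound}, some $H_\zeta$ is not measurable.
\end{example}

Example~\ref{ex:ch} produces a non-measurable set without looking at any tree. The proof of Theorem~\ref{thm:cover} is a definable version of it: the points $x_\xi$ are replaced by the small sets $B_f$, the enumeration by the $L[r]$-hierarchy, and the arbitrary choice of well-orders by a canonical choice.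

\section{$\boldsymbol{\Sigma}^1_1$ sets and structures on $\kappa$}\label{sec:sigma}

We identify $\mathcal{P}(\kappa\times\kappa)$ with the closed subspace $2^\kappa$ of $\kappa^\kappa$ through $\Gamma$ and characteristic functions. Below, $\mathcal{X}$ is any finite product of copies of $\kappa^\kappa$ and $\mathcal{P}(\kappa\times\kappa)$, and $\boldsymbol{\Sigma}^1_1$, $\boldsymbol{\Delta}^1_1$ and Borel are defined as in Section~\ref{sec:intro}. Since $\kappa$ is regular, a set of fewer than $\kappa$ coordinates is bounded by some $\alpha<\kappa$. Therefore: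
\begin{equation}\label{eq:clopen}
\text{a subset of $\mathcal{X}$ determined by fewer than $\kappa$ coordinates is clopen,}
\end{equation}
because it and its complement are unions of basic sets given by sequences of length $\alpha$. In particular, a map is continuous if each value $y(\beta)$ of its output depends on fewer than $\kappa$ coordinates of the input.

\begin{lemma}\label{lem:sigma}
The $\boldsymbol{\Sigma}^1_1$ sets are closed under continuous preimages, under projections along $\kappa^\kappa$ and $\mathcal{P}(\kappa\times\kappa)$, and under unions and intersections of length at most $\kappa$. Every Borel set is $\boldsymbol{\Delta}^1_1$.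
\end{lemma}

\begin{proof}
If $A$ is the projection of the closed set $C$ and $\phi$ is continuous, then $\phi^{-1}[A]$ is the projection of the closed set $\{(x,y):(\phi(x),y)\in C\}$. The map sending $(y,y')$ to $z$ with $z(2\beta)=y(\beta)$ and $z(2\beta+1)=y'(\beta)$ is a homeomorphism $\kappa^\kappa\times\kappa^\kappa\to\kappa^\kappa$; it merges two projections into one. This covers projections along $2^\kappa$ as well, since a closed subset of $\mathcal{X}\times2^\kappa\times\kappa^\kappa$ is closed in $\mathcal{X}\times\kappa^\kappa\times\kappa^\kappa$.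

Let $A_i$ be the projection of the closed set $C_i$, for $i<\kappa$. For $z\in\kappa^\kappa$ put $z^-(\beta)=z(1+\beta)$ and $z_i(\beta)=z(\Gamma(i,\beta))$; these maps are continuous. The union $\bigcup_iA_i$ is the projection of $\{(x,z):(x,z^-)\in C_{z(0)}\}$, whose complement is the union of the open sets $\{(x,z):z(0)=i,\ (x,z^-)\notin C_i\}$. The intersection $\bigcap_iA_i$ is the projection of the closed set $\{(x,z):(x,z_i)\in C_i\text{ for all }i\}$, because any family of witnesses $\langle y_i:i<\kappa\rangle$ has the form $\langle z_i:i<\kappa\rangle$.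

A closed set $C$ is the projection of $C\times\kappa^\kappa$. An open set is a union of at most $\kappa^{<\kappa}=\kappa$ basic clopen sets, so it is $\boldsymbol{\Sigma}^1_1$. Hence the family of $\boldsymbol{\Delta}^1_1$ sets contains the open sets, and it is closed under complements and unions of length at most $\kappa$.
\end{proof}

Thus a quantifier $\exists\tau<\kappa$ or $\forall\tau<\kappa$ preserves both ``Borel'' and ``$\boldsymbol{\Sigma}^1_1$'', and a quantifier $\exists g\in\kappa^\kappa$ preserves ``$\boldsymbol{\Sigma}^1_1$''.

Fix $r\in\kappa^\kappa$. We want to regard $w\subseteq\kappa\times\kappa$ as the membership relation of a structure with universe $\kappa$, and to interpret in it a predicate $\dot r$ for $r$. This requires knowing which elements play the role of the ordinals $\xi<\kappa$; a function $\iota\in\kappa^\kappa$ will name them. Put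
\[
R_{w,\iota}=\{\tau<\kappa:(\kappa,w)\models\tau=\langle\iota(\xi),\iota(r(\xi))\rangle\text{ for some }\xi<\kappa\},\qquad\mathfrak{M}_{w,\iota}=(\kappa,w,R_{w,\iota}),
\]
where $\tau=\langle a,a'\rangle$ is the usual formula saying that $\tau=\{\{a\},\{a,a'\}\}$.

\begin{lemma}\label{lem:struct}
\begin{enumerate}
\item[(a)] The set of well-founded $w\subseteq\kappa\times\kappa$ is closed.
\item[(b)] Let $\psi$ be a formula of the language $\{\in,\dot r\}$. Suppose that each parameter is a fixed ordinal $\tau<\kappa$ or has the form $\iota(\beta)$ or $\iota(g(\beta))$ with $\beta<\kappa$ fixed. Then the set of $(w,\iota,g)$ such that $\mathfrak{M}_{w,\iota}$ satisfies $\psi$ at these parameters is Borel.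
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For a fixed $u\in\kappa^\omega$, the set of $w$ with $(u(n+1),u(n))\in w$ for all $n$ is determined by countably many coordinates, so it is clopen by \eqref{eq:clopen}, as $\omega<\kappa$. The ill-founded $w$ form the union of these sets, which is open.

(b) Consider first formulas without $\dot r$ and fixed parameters, and use induction on $\psi$. The conditions $(\tau,\tau')\in w$ and $\tau=\tau'$ are clopen; negation and disjunction correspond to complement and union; an existential quantifier is a union over $\tau<\kappa$. A parameter $\iota(g(\beta))$ is eliminated by writing $\psi(\iota(g(\beta)))$ as ``there are $\gamma,a<\kappa$ with $g(\beta)=\gamma$, $\iota(\gamma)=a$ and $\psi(a)$'', and a parameter $\iota(\beta)$ as ``there is $a<\kappa$ with $\iota(\beta)=a$ and $\psi(a)$''. Consequently $\tau\in R_{w,\iota}$ is a Borel condition, being a union over $\xi<\kappa$ of conditions already treated. Now repeat the induction with $\dot r(\tau)$ as a further atomic formula.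
\end{proof}

\section{Levels of $L[r]$ and their codes}\label{sec:levels}

We view $r$ as the set of pairs $\langle\xi,r(\xi)\rangle$. Let $L_0[r]=\varnothing$; let $L_{\alpha+1}[r]$ be the set of subsets of $L_\alpha[r]$ definable with parameters over $(L_\alpha[r],\in,r\cap L_\alpha[r])$; take unions at limits; and let $L[r]=\bigcup_\alpha L_\alpha[r]$. We use the following standard facts, of which (L2) and (L3) are in \cite[\S3]{Kan}.
\begin{enumerate}
\item[(L1)] The sets $L_\alpha[r]$ are transitive and increasing, $L_\alpha[r]\in L_{\alpha+1}[r]$, $L_\alpha[r]\subseteq V_\alpha$, the ordinals in $L_\alpha[r]$ are those below $\alpha$, and $|L_\alpha[r]|=|\alpha|$ for infinite $\alpha$. We have $r\subseteq\kappa\times\kappa\subseteq L_\kappa[r]$. The class $L[r]$ is a transitive model of ZFC that contains $r$ and computes the sets $L_\alpha[r]$ correctly, so these facts also hold inside $L[r]$.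
\item[(L2)] There is a sentence $\sigma$ in the language $\{\in,\dot r\}$ such that a transitive set $N$ satisfies $(N,\in,r\cap N)\models\sigma$ if and only if $N=L_\delta[r]$ for a limit ordinal $\delta>\omega$.
\item[(L3)] There are a well-order $<_r$ of $L[r]$ and a formula $\varphi_0$ such that for every limit $\delta>\omega$ and $y\in L_\delta[r]$: $z<_ry$ if and only if $z\in L_\delta[r]$ and $(L_\delta[r],\in,r\cap L_\delta[r])\models\varphi_0(z,y)$.
\end{enumerate}
We also use the Mostowski collapse: if $w$ is a well-founded and extensional relation on a set $Z$ (distinct elements have distinct sets of $w$-predecessors), then the unique map $\pi$ with $\pi(\nu)=\{\pi(\mu):\mu\mathrel{w}\nu\}$ is an isomorphism of $(Z,w)$ onto $(N,\in)$ for a transitive set $N$. Finally, $\Delta_0$ formulas, those of the language $\{\in\}$ with bounded quantifiers only, hold in a transitive set if and only if they hold in $V$. The statements ``$y$ is transitive'', ``$y=\langle a,a'\rangle$'', ``$\langle a,a'\rangle\in y$'', ``$y$ is a function from $a$ to $a$'', ``$b$ is a bijection from $a$ onto $y$'' and ``$b(a)\in b(a')$''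 are $\Delta_0$.

\begin{lemma}[Condensation]\label{lem:cond}
Let $\theta>\kappa$ be a limit ordinal, let $M\prec(L_\theta[r],\in,r)$ with $\kappa\cup\{\kappa\}\subseteq M$, and let $\pi:M\to N$ be the collapse. Then $N=L_\varepsilon[r]$ for a limit $\varepsilon>\kappa$, and $\pi(z)=z$ for every $z\in M$ with $\operatorname{trcl}(z)\subseteq M$. In particular $\pi(f)=f$ for all $f\in\kappa^\kappa\cap M$.
\end{lemma}

\begin{proof}
By $\in$-induction $\pi$ is the identity on every transitive subset of $M$; for $z$ as in the statement, $\operatorname{trcl}(z)\cup\{z\}$ is such a subset. By elementarity, $M$ contains $\{\alpha,\beta\}$ and $\langle\alpha,\beta\rangle$ for all $\alpha,\beta<\kappa$. So the transitive set $P=\kappa\cup\{\{\alpha,\beta\}:\alpha,\beta<\kappa\}\cup(\kappa\times\kappa)$ is contained in $M$. It follows that $r\subseteq M$ and $\pi[r]=r=r\cap N$, so that $(N,\in,r\cap N)\cong(M,\in,r)\models\sigma$. By (L2), $N=L_\varepsilon[r]$ with $\varepsilon$ limit, and $\kappa=\pi(\kappa)\in N$ gives $\varepsilon>\kappa$. For $f\in\kappa^\kappa$ we have $\operatorname{trcl}(f)\subseteq P$.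
\end{proof}

Let $\Lambda$ be the set of limit ordinals $\delta$ with $\kappa<\delta<(\kappa^+)^{L[r]}$.

\begin{lemma}\label{lem:appear}
Every $f\in\kappa^\kappa\cap L[r]$ belongs to $L_\delta[r]$ for some $\delta\in\Lambda$.
\end{lemma}

\begin{proof}
Take a limit $\theta>\kappa$ with $f\in L_\theta[r]$. Working in $L[r]$, take $M\prec(L_\theta[r],\in,r)$ of size $\kappa$ with $\kappa\cup\{\kappa,f\}\subseteq M$. By Lemma~\ref{lem:cond} its collapse is $L_\delta[r]$ for a limit $\delta>\kappa$, and $f\in L_\delta[r]$. The collapsing map lies in $L[r]$, so $\delta\subseteq L_\delta[r]$ has size at most $\kappa$ in $L[r]$.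
\end{proof}

In particular, if $(\kappa^+)^{L[r]}<\kappa^+$, then $|\kappa^\kappa\cap L[r]|\le\kappa$, and we are in the first extreme case of Section~\ref{sec:intro}. The work is needed only when $L[r]$ computes $\kappa^+$ correctly.

A level of size $\kappa$ can be copied onto a structure with universe $\kappa$. We first describe all copies by a Borel condition.

\begin{definition}\label{def:pres}
A triple $(w,\iota,k)\in\mathcal{P}(\kappa\times\kappa)\times\kappa^\kappa\times\kappa$ is a \emph{presentation} if
\begin{enumerate}
\item[(P1)] $w$ is well-founded and extensional on $\kappa$;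
\item[(P2)] for all $\tau,\xi<\kappa$: $\tau\mathrel{w}\iota(\xi)$ if and only if $\tau=\iota(\xi')$ for some $\xi'<\xi$, and $\tau\mathrel{w}k$ if and only if $\tau=\iota(\xi')$ for some $\xi'<\kappa$;
\item[(P3)] $\mathfrak{M}_{w,\iota}\models\sigma$.
\end{enumerate}
\end{definition}

\begin{lemma}\label{lem:pres}
\begin{enumerate}
\item[(a)] For each $k$, the set of $(w,\iota)$ such that $(w,\iota,k)$ is a presentation is Borel.
\item[(b)] Let $(w,\iota,k)$ be a presentation and let $\pi$ be the collapse of $(\kappa,w)$. Then $\pi$ is an isomorphism of $\mathfrak{M}_{w,\iota}$ onto $(L_\varepsilon[r],\in,r)$ for a limit $\varepsilon>\kappa$, with $\pi(\iota(\xi))=\xi$ for $\xi<\kappa$ and $\pi(k)=\kappa$.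
\item[(c)] Let $\varepsilon>\kappa$ be a limit ordinal and let $\pi:\kappa\to L_\varepsilon[r]$ be a bijection. Put $w=\{(\mu,\nu):\pi(\mu)\in\pi(\nu)\}$, $\iota(\xi)=\pi^{-1}(\xi)$ and $k=\pi^{-1}(\kappa)$. Then $(w,\iota,k)$ is a presentation, and $\pi$ is the collapse of $(\kappa,w)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Well-foundedness is closed by Lemma~\ref{lem:struct}(a). Extensionality and (P3) are first-order, and (P2) is built by quantifiers over $\kappa$ from conditions covered by Lemma~\ref{lem:struct}(b).

(b) Let $N$ be the range of $\pi$. By (P2) and induction, $\pi(\iota(\xi))=\{\pi(\iota(\xi')):\xi'<\xi\}=\xi$, and then $\pi(k)=\kappa$. By $\Delta_0$ absoluteness, $\tau\in R_{w,\iota}$ if and only if $\pi(\tau)=\langle\xi,r(\xi)\rangle$ for some $\xi<\kappa$; thus $\pi[R_{w,\iota}]=r\cap N$. By (P3) and (L2), $N=L_\varepsilon[r]$ with $\varepsilon$ limit; $\kappa\in N$ gives $\varepsilon>\kappa$, and so $r\cap N=r$.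

(c) As $L_\varepsilon[r]$ is transitive, $\pi(\nu)=\{\pi(\mu):\mu\mathrel{w}\nu\}$; this gives (P1) and identifies $\pi$ as the collapse. For (P2), $\tau\mathrel{w}\iota(\xi)$ means $\pi(\tau)\in\xi$, that is, $\tau=\iota(\xi')$ for some $\xi'<\xi$; and $\tau\mathrel{w}k$ means $\pi(\tau)\in\kappa$. As in (b), $\pi[R_{w,\iota}]=r$, so (P3) follows from (L2).
\end{proof}

A level recognizes the smaller levels. Let $\operatorname{Lev}(y,a)$ be the formula ``$y$ is transitive, $a\in y$, and $\sigma^y$'', where $\sigma^y$ is obtained from $\sigma$ by bounding all quantifiers by $y$. For a limit $\varepsilon>\kappa$ and $y\in L_\varepsilon[r]$,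
\begin{equation}\label{eq:lev}
(L_\varepsilon[r],\in,r)\models\operatorname{Lev}(y,\kappa)\iff y=L_\delta[r]\text{ for a limit $\delta$ with }\kappa<\delta<\varepsilon;
\end{equation}
and each such $L_\delta[r]$ is an element of $L_{\delta+1}[r]\subseteq L_\varepsilon[r]$. Indeed, since $y\subseteq L_\varepsilon[r]$, the left side says that $y$ is transitive, $\kappa\in y$, and $(y,\in,r\cap y)\models\sigma$. By (L2) this means $y=L_\delta[r]$ with $\delta>\kappa$ limit; and $\delta<\varepsilon$ because $\delta\subseteq y\in V_\varepsilon$.

A level has many presentations, while Lemma~\ref{lem:bound} needs a function $h$, that is, one relation for each $x$. Moreover, to show that the complement of $H_\zeta$ is also $\boldsymbol{\Sigma}^1_1$, we must be able to certify by one existential quantifier that a given relation is the chosen one. The well-order $<_r$ makes such a choice, and this is why we stay below $(\kappa^+)^{L[r]}$. For $\delta\in\Lambda$, (L1) shows that $L[r]$ contains a bijection from $\kappa$ onto $L_\delta[r]$. Let $b_\delta$ be the $<_r$-least one, and define the \emph{canonical code}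
\[
c_\delta=\{(\mu,\nu)\in\kappa\times\kappa:b_\delta(\mu)\in b_\delta(\nu)\}.
\]
By Lemma~\ref{lem:pres}(c), $b_\delta$ is the collapse of $(\kappa,c_\delta)$. The rank of $\mu$ in $c_\delta$ is the set-theoretic rank of $b_\delta(\mu)$, and $\delta\subseteq L_\delta[r]\subseteq V_\delta$; therefore
\begin{equation}\label{eq:rank}
\text{$c_\delta$ is well-founded and }\operatorname{rk}(c_\delta)=\delta.
\end{equation}
The certificate for ``$v=c_\delta$'' is a presentation of a larger level that contains $b_\delta$ and, by (L3), sees that it is least.

\begin{lemma}\label{lem:codes}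
The set $\mathcal{C}=\{c_\delta:\delta\in\Lambda\}$ is $\boldsymbol{\Sigma}^1_1$.
\end{lemma}

\begin{proof}
We claim that $v\in\mathcal{C}$ if and only if there are a presentation $(w,\iota,k)$ and $\ell,b<\kappa$ such that
\begin{enumerate}
\item[(C1)] $\mathfrak{M}_{w,\iota}\models$ ``$\operatorname{Lev}(\ell,k)$, $b$ is a bijection from $k$ onto $\ell$, and no $b'$ with $\varphi_0(b',b)$ is a bijection from $k$ onto $\ell$'';
\item[(C2)] for all $\mu,\nu<\kappa$: $(\mu,\nu)\in v$ if and only if $\mathfrak{M}_{w,\iota}\models b(\iota(\mu))\in b(\iota(\nu))$.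
\end{enumerate}
For fixed $k,\ell,b$ these conditions are Borel in $(v,w,\iota)$ by Lemmas~\ref{lem:struct} and~\ref{lem:pres}(a), so the right side is $\boldsymbol{\Sigma}^1_1$ in $v$ by Lemma~\ref{lem:sigma}.

Suppose that the right side holds, and let $\pi$ and $\varepsilon$ be as in Lemma~\ref{lem:pres}(b). By \eqref{eq:lev}, $\pi(\ell)=L_\delta[r]$ with $\delta>\kappa$ limit, and $\pi(b)\in L_\varepsilon[r]$ is a bijection from $\kappa$ onto $L_\delta[r]$. As this bijection is in $L[r]$, we have $\delta\in\Lambda$. If a bijection $b'':\kappa\to L_\delta[r]$ satisfied $b''<_r\pi(b)$, then by (L3) it would lie in $L_\varepsilon[r]$ and satisfy $\varphi_0(b'',\pi(b))$ there, against (C1). So $\pi(b)=b_\delta$, and (C2) says $v=c_\delta$.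

Conversely, let $v=c_\delta$ with $\delta\in\Lambda$. Take a limit $\theta>\kappa$ with $b_\delta,L_\delta[r]\in L_\theta[r]$. The set $\operatorname{trcl}(\{b_\delta\})$ consists of $b_\delta$, its $\kappa$ pairs, the elements of these pairs, and the elements of $L_\delta[r]=\operatorname{ran}(b_\delta)\supseteq\kappa$; so it has size $\kappa$, and it is a subset of $L_\theta[r]$. Take $M\prec(L_\theta[r],\in,r)$ of size $\kappa$ with $\kappa\cup\{\kappa,L_\delta[r]\}\cup\operatorname{trcl}(\{b_\delta\})\subseteq M$. By Lemma~\ref{lem:cond} the collapse of $M$ is some $L_\varepsilon[r]$ of size $\kappa$, and the collapsing map fixes $b_\delta$ and $L_\delta[r]$; so both are elements of $L_\varepsilon[r]$. Choose a bijection $\pi:\kappa\to L_\varepsilon[r]$, let $(w,\iota,k)$ be the presentation of Lemma~\ref{lem:pres}(c), and put $\ell=\pi^{-1}(L_\delta[r])$ and $b=\pi^{-1}(b_\delta)$. In (C1), $\operatorname{Lev}(\ell,k)$ holds by \eqref{eq:lev}; and if $L_\varepsilon[r]$ satisfies $\varphi_0(b'',b_\delta)$, then $b''<_rb_\delta$ by (L3), so $b''$ is not a bijection from $\kappa$ onto $L_\delta[r]$.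 Condition (C2) is the definition of $c_\delta$.
\end{proof}

\section{The first level that captures $x$}\label{sec:h}

Let $B\subseteq\kappa^\kappa\times\kappa^\kappa$ be a $\boldsymbol{\Delta}^1_1$ set such that
\begin{equation}\label{eq:star}
\text{every $x\in\kappa^\kappa$ belongs to $B_f$ for some $f\in\kappa^\kappa\cap L[r]$.}
\end{equation}
Let $\delta_x$ be the least limit ordinal $\delta>\kappa$ such that $x\in B_f$ for some $f\in\kappa^\kappa\cap L_\delta[r]$. By Lemma~\ref{lem:appear}, $\delta_x\in\Lambda$, and we define $h(x)=c_{\delta_x}$. By \eqref{eq:rank}, $h(x)$ is well-founded of rank $\delta_x$.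

\begin{lemma}\label{lem:delta}
The graph $\operatorname{Gr}(h)=\{(x,v):v=h(x)\}$ is $\boldsymbol{\Sigma}^1_1$, and for every $\zeta\in\kappa\times\kappa$ the set $H_\zeta=\{x:\zeta\in h(x)\}$ is $\boldsymbol{\Delta}^1_1$.
\end{lemma}

\begin{proof}
The set $B$ lives in $V$, not in the coded structure, so we must translate elements $\tau$ of the structure into actual functions $g$. For a triple $(v,\iota,k)$, $\tau<\kappa$ and $g\in\kappa^\kappa$, let $\operatorname{Rep}(\tau,g)$ say that $\mathfrak{M}_{v,\iota}\models$ ``$\tau$ is a function from $k$ to $k$'' and $\mathfrak{M}_{v,\iota}\models\langle\iota(\beta),\iota(g(\beta))\rangle\in\tau$ for all $\beta<\kappa$. For fixed $k,\tau$ this is Borel in $(v,\iota,g)$ by Lemma~\ref{lem:struct}(b). If $(v,\iota,k)$ is a presentation with collapse $\pi$, then $\operatorname{Rep}(\tau,g)$ says that $\pi(\tau)$ is a function from $\kappa$ to $\kappa$ containing all pairs $\langle\beta,g(\beta)\rangle$, that is, $\pi(\tau)=g$.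

We claim that $v=h(x)$ if and only if $v\in\mathcal{C}$ and there are $\iota,k$ such that $(v,\iota,k)$ is a presentation and
\begin{enumerate}
\item[(H1)] there are $\tau<\kappa$ and $g\in\kappa^\kappa$ with $\operatorname{Rep}(\tau,g)$ and $(x,g)\in B$;
\item[(H2)] for all $\ell,\tau<\kappa$: if $\mathfrak{M}_{v,\iota}\models$ ``$\operatorname{Lev}(\ell,k)$, $\tau\in\ell$, and $\tau$ is a function from $k$ to $k$'', then there is $g\in\kappa^\kappa$ with $\operatorname{Rep}(\tau,g)$ and $(x,g)\notin B$.
\end{enumerate}
Both sides imply $v\in\mathcal{C}$, so let $v=c_\delta$ with $\delta\in\Lambda$. By Lemma~\ref{lem:pres}(c) applied to $b_\delta$, there are $\iota,k$ such that $(v,\iota,k)$ is a presentation; and for any such $\iota,k$ the collapse is $b_\delta$, which maps $\mathfrak{M}_{v,\iota}$ isomorphically onto $(L_\delta[r],\in,r)$. So (H1) says that $x\in B_f$ for some $f\in\kappa^\kappa\cap L_\delta[r]$. By \eqref{eq:lev}, the hypothesis of (H2) holds exactly when $b_\delta(\ell)=L_{\delta'}[r]$ for a limit $\delta'$ with $\kappa<\delta'<\delta$ and $b_\delta(\tau)\in\kappa^\kappa\cap L_{\delta'}[r]$;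 and the only $g$ with $\operatorname{Rep}(\tau,g)$ is $b_\delta(\tau)$. So (H2) says that $x\notin B_f$ for all $f\in\kappa^\kappa\cap L_{\delta'}[r]$ and all limit $\delta'$ with $\kappa<\delta'<\delta$. Together, (H1) and (H2) say $\delta=\delta_x$. This is equivalent to $v=h(x)$, since $c_\delta$ determines $\delta$ by \eqref{eq:rank}. The claim is proved.

We compute the complexity with Lemma~\ref{lem:sigma}. Fix $k$. Condition (H1) is $\boldsymbol{\Sigma}^1_1$ in $(x,v,\iota)$ since $B$ is $\boldsymbol{\Sigma}^1_1$. For fixed $\ell,\tau$, the implication in (H2) is the union of a Borel set (the hypothesis fails) and a set that is $\boldsymbol{\Sigma}^1_1$ since the complement of $B$ is $\boldsymbol{\Sigma}^1_1$; so (H2) is an intersection of $\kappa$ many $\boldsymbol{\Sigma}^1_1$ sets. Intersecting with the set of presentations, projecting along $\iota$, taking the union over $k$, and using Lemma~\ref{lem:codes}, we find that $\operatorname{Gr}(h)$ is $\boldsymbol{\Sigma}^1_1$.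

Finally, by \eqref{eq:star} the function $h$ is defined on all of $\kappa^\kappa$, so
\[
x\in H_\zeta\iff\exists v\,\big((x,v)\in\operatorname{Gr}(h)\wedge\zeta\in v\big),\qquad x\notin H_\zeta\iff\exists v\,\big((x,v)\in\operatorname{Gr}(h)\wedge\zeta\notin v\big).
\]
Both right sides are $\boldsymbol{\Sigma}^1_1$.
\end{proof}

\section{Proofs of Theorems~\ref{thm:dom}--\ref{thm:filter}}\label{sec:main}

We prove Theorems~\ref{thm:cover} and~\ref{thm:dom} for $\mathbb{L}=\mathbb{L}_F$, assuming that every $\boldsymbol{\Delta}^1_1$ subset of $\kappa^\kappa$ is measurable for $\mathbb{L}$. This is Theorem~\ref{thm:filter}, and the club filter gives the two theorems as stated.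

\begin{proof}[Proof of Theorem~\ref{thm:cover}]
Suppose that $X_0=[T]\setminus\bigcup_{f\in\kappa^\kappa\cap L[r]}B_f$ is in $\mathcal{I}$. Lemma~\ref{lem:delta} needs a family that covers the whole space, whereas the sets $B_f$ cover only $[T]\setminus X_0$. We enlarge $B$, keeping it $\boldsymbol{\Delta}^1_1$ and keeping its sections small inside $[T]$. The set $X_0$ itself need not be $\boldsymbol{\Delta}^1_1$, so by Lemma~\ref{lem:ideal}(c) we take a Borel set $X_1\in\mathcal{I}$ with $X_0\subseteq X_1$, and put
\[
B'=B\cup\big((\kappa^\kappa\setminus[T])\times\kappa^\kappa\big)\cup\big(X_1\times\kappa^\kappa\big).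
\]
The two added sets are Borel, so $B'$ is $\boldsymbol{\Delta}^1_1$ by Lemma~\ref{lem:sigma}. It satisfies \eqref{eq:star}: a point outside $[T]$ or in $X_1$ lies in every section $B'_f$, and a point of $[T]\setminus X_1$ lies in some $B_f$ with $f\in L[r]$. Also $B'_f\cap[T]\subseteq B_f\cup X_1\in\mathcal{I}$ for all $f\in\kappa^\kappa\cap L[r]$.

Let $\delta_x$ and $h$ be defined from $B'$ as in Section~\ref{sec:h}. By Lemma~\ref{lem:delta} and the hypothesis, all $H_\zeta$ are measurable. Lemma~\ref{lem:bound} and $\operatorname{rk}(h(x))=\delta_x$ give $\delta^*<\kappa^+$ with $Y=\{x:\delta_x>\delta^*\}\in\mathcal{I}$. If $x\in[T]\setminus Y$, then $x\in B'_f$ for some $f\in\kappa^\kappa\cap L_{\delta_x}[r]\subseteq L_{\delta^*}[r]$. Hence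
\[
[T]\subseteq Y\cup\bigcup\{B'_f\cap[T]:f\in\kappa^\kappa\cap L_{\delta^*}[r]\}.
\]
Since $|L_{\delta^*}[r]|\le\kappa$, the right side is in $\mathcal{I}$. So $[T]\in\mathcal{I}$, contradicting Lemma~\ref{lem:ideal}(b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dom}]
Let $B=\{(x,f):\forall\alpha<\kappa\ \exists\beta\ge\alpha\ \ x(\beta)\le f(\beta)\}$. It is an intersection of $\kappa$ open sets, hence Borel and $\boldsymbol{\Delta}^1_1$, and $B_f=Q_f\in\mathcal{N}$ by Lemma~\ref{lem:Qf}. By Theorem~\ref{thm:cover} with $T=\kappa^{<\kappa}$, the set $\kappa^\kappa\setminus\bigcup_{f\in\kappa^\kappa\cap L[r]}Q_f$ is not in $\mathcal{I}$, so it has an element $x_0$, and $x_0$ is dominating over $L[r]$. If $x_0<^*x$, then $x$ is dominating over $L[r]$ because $<^*$ is transitive. So the non-dominating functions form a subset of $Q_{x_0}\in\mathcal{N}$.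
\end{proof}

\begin{remark}[Where the hypotheses enter]\label{rem:hyp}
The equation $\kappa^{<\kappa}=\kappa$ bounds the number of stems, hence the size of antichains and of $\mathcal{S}$, and it makes open sets $\boldsymbol{\Sigma}^1_1$. Uncountability of $\kappa$ is used for the descending $\omega$-chains in Proposition~\ref{prop:open} and Lemma~\ref{lem:bound}, for the closedness of well-foundedness, and for the completeness of the club filter. The ${<}\kappa$-completeness of $F$ and the ${<}\kappa$-closure of the trees give Lemma~\ref{lem:trees}(a),(c), and through them $[T]\notin\mathcal{I}$. The tails are used to see that members of $F$ have two elements and in Lemma~\ref{lem:Qf}. That lemma fails without them: for the filter of all supersets of $\{0,1\}$, the tree $2^{<\kappa}$ is a condition all of whose branches lie in $Q_f$ for $f$ constantly $1$.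
\end{remark}

\section{Diagonalizing clubs and coding a $\kappa$-Cohen function}\label{sec:cohen}

We return to the club filter. The hypothesis on $e$ in Corollary~\ref{cor:cohen} makes $L[r]$ see all nodes. It can always be arranged by enlarging $r$: a bijection $e$ exists as $\kappa^{<\kappa}=\kappa$, and it is recovered from the set $\{\Gamma(\gamma,\Gamma(\beta,\alpha)):\beta<|e(\gamma)|,\ e(\gamma)(\beta)=\alpha\}$, whose characteristic function can be interleaved with $r$.

\begin{proof}[Proof of Corollary~\ref{cor:cohen}]
For $f\in\kappa^\kappa$ and $s=e(\gamma)$ put $C^f_s=\{\alpha<\kappa:f(\Gamma(\gamma,\alpha))=1\}$, and put $D^f=\{e(\gamma):f(\gamma)=1\}$. Since $\Gamma,e\in L[r]$, every sequence $\langle C_s:s\in\kappa^{<\kappa}\rangle\in L[r]$ of subsets of $\kappa$ equals $\langle C^f_s:s\in\kappa^{<\kappa}\rangle$ for some $f\in2^\kappa\cap L[r]$, and every $D\subseteq\kappa^{<\kappa}$ in $L[r]$ equals $D^f$ for some $f\in2^\kappa\cap L[r]$. Let $B=B^1\cup B^2$, where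
\begin{itemize}
\item $(x,f)\in B^1$ if all $C^f_s$ are clubs and $x(\beta)\notin C^f_{x\upharpoonright\beta}$ for cofinally many $\beta$;
\item $(x,f)\in B^2$ if $D^f$ is dense and no initial segment of $c_x$ is in $D^f$.
\end{itemize}

\emph{$B$ is Borel.} For fixed $s,u\in\kappa^{<\kappa}$ and $\alpha<\kappa$, the conditions $\alpha\in C^f_s$, $u\in D^f$, $s^\frown\langle\alpha\rangle\subseteq x$ and $u\subseteq c_x$ are clopen by \eqref{eq:clopen}; the last one depends only on $x\upharpoonright|u|$. The definitions of $B^1$ and $B^2$ are built from them by quantifiers over $\kappa$ and $\kappa^{<\kappa}$, sets of size $\kappa$. The set $C^f_s$ is a club if and only if it has elements above each $\alpha<\kappa$ and contains each limit $\lambda<\kappa$ in which it is unbounded. Next, $x(\beta)\notin C^f_{x\upharpoonright\beta}$ if and only if there are $s$ of length $\beta$ and $\alpha\notin C^f_s$ with $s^\frown\langle\alpha\rangle\subseteq x$. Density of $D^f$ reads $\forall s\,\exists u\supseteq s\ (u\in D^f)$, and the last clause reads $\forall u\,(u\notin D^f\text{ or }u\not\subseteq c_x)$.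

\emph{$B^1_f\in\mathcal{N}$.} If some $C^f_s$ is not a club, then $B^1_f=\varnothing$. Otherwise, given a condition $T'$, thin it by the sequence $\langle C^f_s:s\in\kappa^{<\kappa}\rangle$ as in Lemma~\ref{lem:trees}(d); no branch of the resulting condition is in $B^1_f$.

\emph{$B^2_f\in\mathcal{N}$.} If $D^f$ is not dense, then $B^2_f=\varnothing$. Otherwise let $T'$ be a condition with stem $s$, let $i_\beta$ be such that $s(\beta)\in S_{i_\beta}$ for $\beta<|s|$, and choose $u\in D^f$ extending $\langle i_\beta:\beta<|s|\rangle$. By recursion on $\beta$, $|s|\le\beta\le|u|$, we build increasing nodes $t_\beta\in T'$ of length $\beta$ with $t_{|s|}=s$. Given $t_\beta$ with $\beta<|u|$, the set $\operatorname{succ}_{T'}(t_\beta)$ contains a club and $S_{u(\beta)}$ is stationary, so we may take $t_{\beta+1}=t_\beta{}^\frown\langle\alpha\rangle$ with $\alpha$ in both sets. At limits we take unions, which lie in $T'$ by ${<}\kappa$-closure. The node $t=t_{|u|}$ satisfies $t(\beta)\in S_{u(\beta)}$ for all $\beta<|u|$. Every $x\in[T'\upharpoonright t]$ has $c_x\upharpoonright|u|=u\in D^f$, so $[T'\upharpoonright t]\cap B^2_f=\varnothing$.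

By Theorem~\ref{thm:cover}, $[T]\setminus\bigcup_{f\in\kappa^\kappa\cap L[r]}B_f\notin\mathcal{I}$. Let $x$ be an element of this set. A sequence of clubs in $L[r]$ is coded by some $f\in L[r]$, and $x\notin B^1_f$ gives (1). A dense set in $L[r]$ is $D^f$ for some $f\in L[r]$, and $x\notin B^2_f$ gives (2). Since $\mathcal{I}$ is closed under subsets, the set of $x\in[T]$ with (1) and (2) is not in $\mathcal{I}$. Finally, for $g\in\kappa^\kappa\cap L[r]$ the sequence $C_s=\{\alpha:\alpha>g(|s|)\}$ is in $L[r]$, because $\kappa^{<\kappa}=\operatorname{ran}(e)\in L[r]$, and (1) for this sequence says $g<^*x$.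
\end{proof}

\section{Failure in $\kappa$-Cohen extensions of $L$}\label{sec:add}

Recall that $\mathbb{P}=\mathrm{Add}(\kappa,\mu)$ consists of the functions $q$ into $2$ whose domain is a subset of $\mu\times\kappa$ of size less than $\kappa$, ordered by reverse inclusion. Two conditions are compatible if and only if they agree on their common domain, and then their union extends both. We use two textbook facts. For regular $\kappa$, $\mathbb{P}$ is ${<}\kappa$-closed and therefore adds no sequences of ordinals of length less than $\kappa$. If moreover $\kappa^{<\kappa}=\kappa$, then antichains of $\mathbb{P}$ have size at most $\kappa$, by the $\Delta$-system lemma. For $\mu=0$ the forcing is trivial, and Corollary~\ref{cor:add} says that $\boldsymbol{\Delta}^1_1(\mathbb{L}_\kappa)$ fails in $L$.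

\begin{proof}[Proof of Corollary~\ref{cor:add}]
In $L$, GCH holds and $\kappa$ is regular, so $\kappa^{<\kappa}=\kappa$ and both facts apply to $\mathbb{P}=\mathrm{Add}(\kappa,\mu)^L$. Since $L[G]$ and $L$ have the same sequences of ordinals of length less than $\kappa$, the cardinal $\kappa$ stays regular and uncountable, and the set $\kappa^{<\kappa}$ is unchanged and still has size $\kappa$. So the standing hypotheses hold in $L[G]$. For $r$ constantly $0$ we have $r\in L$, hence $L[r]=L$. By Theorem~\ref{thm:dom}, applied in $L[G]$, it suffices to show that no $x\in\kappa^\kappa\cap L[G]$ is dominating over $L$.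

Let $\dot x\in L$ be a name for $x$; by the maximum principle we may assume that every condition forces $\dot x\in\kappa^\kappa$. Work in $L$. The idea is that $\dot x$ depends on only $\kappa$ coordinates, so that there are only $\kappa$ essentially different conditions, and one function $f$ can outgrow a possible value of $\dot x$ below each of them. For $\beta<\kappa$ let $A_\beta$ be a maximal antichain of conditions deciding $\dot x(\beta)$, and for $a\in A_\beta$ let $v_\beta(a)<\kappa$ be the value that $a$ forces. Let $I$ be the set of $\xi<\mu$ such that $(\xi,\eta)\in\operatorname{dom}(a)$ for some $\eta<\kappa$ and $a\in\bigcup_\beta A_\beta$. Then $|I|\le\kappa$, and the set $\mathbb{P}_I$ of conditions with domain contained in $I\times\kappa$ has size at most $\kappa^{<\kappa}=\kappa$. Enumerate it, with repetitions if necessary, as $\{p_\alpha:\alpha<\kappa\}$. For $p\in\mathbb{P}_I$ let $f_p(\beta)$ be the least value $v_\beta(a)$ with $a\in A_\beta$ compatible with $p$; such $a$ exists by maximality. Put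
\[
f(\beta)=\sup_{\alpha<\beta}\,(f_{p_\alpha}(\beta)+1)<\kappa .
\]
Then $f\in\kappa^\kappa\cap L$, and $f_{p_\alpha}(\beta)<f(\beta)$ for all $\beta>\alpha$.

Suppose that $f<^*x$ in $L[G]$. Then some $q\in G$ forces $f(\beta)<\dot x(\beta)$ for all $\beta\ge\alpha_0$, for some $\alpha_0<\kappa$. Let $p=q\upharpoonright(I\times\kappa)$, say $p=p_\alpha$. Pick $\beta>\max(\alpha,\alpha_0)$ and $a\in A_\beta$ compatible with $p$ with $v_\beta(a)=f_p(\beta)$. Since $\operatorname{dom}(a)\subseteq I\times\kappa$, the conditions $a$ and $q$ agree on their common domain. Then $q\cup a$ forces both $f(\beta)<\dot x(\beta)$ and $\dot x(\beta)=f_p(\beta)<f(\beta)$, a contradiction. So $f\not<^*x$, and $x$ is not dominating over $L$.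
\end{proof}

\begin{thebibliography}{9}

\bibitem{FKK}
Sy-David Friedman, Yurii Khomskii, Vadim Kulikov,
\emph{Regularity Properties on the Generalized Reals},
arXiv:1408.5582 (2014).

\bibitem{Kan}
Kanamori, \emph{The Higher Infinite}.

\end{thebibliography}
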